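# Coxeter braids on six or more strands with homology in odd degrees

## Odd homology for every $n\ge 6$: the statements

Write $\mathrm{HHH}(\beta)$ for the triply graded Khovanov–Rozansky homology of a braid $\beta$. Its gradings are called $Q,T,A$; following Elias–Hogancamp one also uses $q=Q^2$, $t=T^2Q^{-2}$, $a=AQ^{-2}$. The grading $T$ is the homological one. The braid $\beta$ is called *parity* if $\mathrm{HHH}(\beta)$ is supported in even $T$-degrees. Let $\mathrm{HHH}^0(\beta)$ be the part of $a$-degree (Hochschild degree) $0$, and call it *even* if it is supported in even $T$-degrees.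

Let $\mathrm{FT}_k$ be the full twist on the first $k$ of $n$ strands and $\mathrm{JM}_k=\sigma_{k-1}\cdots\sigma_1\sigma_1\cdots\sigma_{k-1}$ the Jucys–Murphy braid. For integers $0\le d_1\le\dots\le d_n$ the (pure) Coxeter braid, in the sense of Oblomkov–Rozansky, is
$$\beta(d_1,\dots,d_n)=\mathrm{FT}_n^{d_1}\mathrm{FT}_{n-1}^{d_2-d_1}\cdots\mathrm{FT}_2^{d_{n-1}-d_{n-2}}=\mathrm{JM}_n^{d_1}\mathrm{JM}_{n-1}^{d_2}\cdots\mathrm{JM}_2^{d_{n-1}} .$$
The number $d_n$ does not affect the braid.

Hogancamp proved that the powers $\mathrm{FT}_n^k$ are parity and that the Coxeter braids on 3 strands are parity; it is also known that the Coxeter braids on 4 strands are parity. The conjecture (Joshua P. Turner, "Triply Graded Link Homology for Coxeter Braids on 4 Strands", arXiv:2410.03068, 2024) says that $\beta(d_1,\dots,d_n)$ is parity for all $n$ and all $0\le d_1\le\dots\le d_n$. It is false.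

**Theorem C.** Let $n\ge 6$ and $0\le d_1\le\dots\le d_n$. Put $e_6=d_{n-5}$ and $e_k=d_{n-k+1}-d_{n-k}$ for $2\le k\le 5$. Suppose that for some integer $M\ge 0$
$$(M+1)(e_2+1)\binom{e_4+2}{2}(e_5+1)\binom{e_6+2}{2}>\binom{M+e_2+e_3+3e_4+4e_5+7e_6+6}{6}.\tag{1}$$
Then $\mathrm{HHH}^0(\beta(d_1,\dots,d_n))$ is nonzero in both even and odd $T$-degrees. In particular this holds for $(d_{n-5},\dots,d_{n-1})=(N,2N,3N,4N,5N)$ with $N\ge 134097$. So the conjecture fails for every $n\ge 6$.

The condition (1) involves only the last six entries of $d$; the entries $d_1\le\dots\le d_{n-6}\le d_{n-5}$ are arbitrary. The smallest instance is the family $\beta(N,2N,3N,4N,5N,d_6)$ on six strands.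

The proof goes through commutative algebra. For general $n$ put $e_n=d_1$ and $e_k=d_{n-k+1}-d_{n-k}$ for $2\le k<n$, so that $\beta(d)=\prod_k\mathrm{FT}_k^{e_k}$. The exponent of $\mathrm{JM}_k$ is then $d^{(k)}:=\sum_{m\ge k}e_m=d_{n-k+1}$. For $i<j$ put $d_{ij}=d^{(j)}$, and
$$S=\mathbb C[y_1,\dots,y_n],\qquad \mathcal A=\mathbb C[x_1,\dots,x_n,y_1,\dots,y_n],$$
$$I_{ij}=(x_i-x_j,\;y_i-y_j),\qquad J=J_n(d)=\bigcap_{i<j}I_{ij}^{\,d_{ij}}\subset\mathcal A .$$

**Theorem A.** If $\mathrm{HHH}^0(\beta(d))$ is even, then $J_n(d)$ is a free $S$-module.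

**Theorem B.** Let $n=6$. If (1) holds for some integer $M\ge 0$, then $J_6(d)$ is not flat over $S$.

For $n=6$ the $e_k$ in (1) are those just defined. For $n>6$ the $e_k$ in (1) are those of the six-strand datum $d'=(d_{n-5},\dots,d_n)$; in particular $e_6$ means $d_{n-5}$ there, not $d_{n-5}-d_{n-6}$.

## What the exponents and the ideal look like

For $n=3$ we have $e_3=d_1$, $e_2=d_2-d_1$, the braid is $\mathrm{FT}_3^{d_1}\mathrm{FT}_2^{d_2-d_1}$, and
$$J_3(d)=I_{12}^{d_2}\cap I_{13}^{d_1}\cap I_{23}^{d_1}.$$
So the pair $i<j$ gets the exponent of $\mathrm{JM}_j$. This is natural: strands $i$ and $j$ meet only in the copies of $\mathrm{JM}_j$, twice in each.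

For $n=2$ put $x=x_1-x_2$, $y=y_1-y_2$, $d=d_1$. Then $J=(x,y)^d$ is free over $S=\mathbb C[y_1,y_2]$. Indeed $\mathcal A=\mathbb C[x,x_2]\otimes S$, and a basis of $(x,y)^d$ consists of the elements $x^i y^{\max(d-i,0)}x_2^k$ with $i,k\ge0$. Modulo $(y_1,y_2)$ the module $J$ is generated by the classes of $x^{d-m}y^m$, $0\le m\le d$, and for $m\ge1$ the class of $x^{d-m}y^m$ is killed by $x$, because $x\cdot x^{d-m}y^m=y\cdot x^{d-m+1}y^{m-1}\in (y)J$. We shall meet this module again as the homology of $\sigma^{2d}$.

Why can (1) hold at all? If all $e_k$ and $M$ equal $N$, its left side is a polynomial of degree $7$ in $N$, its right side one of degree $6$. The right side will come from polynomials in the six variables $x_1,\dots,x_6$, the left side from monomials in seven parameters.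

## Bimodules, Rouquier complexes and $\mathrm{HHH}^0$

The ground field is $\mathbb C$; extending scalars from $\mathbb Q$ does not affect parity. Let $R=\mathbb C[x_1,\dots,x_n]$ with $x_i$ of $q$-degree $1$, and
$$B_i=R\otimes_{R^{s_i}}R,\qquad 1\otimes1\text{ in degree }0 .$$
We write $q^kB$ for $B$ with degrees raised by $k$. Let $\mu:B_i\to R$ be multiplication and
$$\theta_+=x_i\otimes1-1\otimes x_{i+1},\qquad \theta_-=x_i\otimes 1-1\otimes x_i .$$
The bimodule $B_i$ is also a commutative ring, $B_i\cong R[X]/\bigl((X-x_i)(X-x_{i+1})\bigr)$ with $X=1\otimes x_i$. Since $x_i+x_{i+1}$ may be moved across the tensor sign, $\theta_-=x_i-X$ and $\theta_+=X-x_{i+1}$. Hence, $R[X]$ being factorial,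
$$\theta_-\theta_+=0,\quad \ker\mu=B_i\theta_-,\quad \mathrm{Ann}(\theta_\mp)=B_i\theta_\pm .$$
Because $\theta_-\theta_+=0$, the rule $1\mapsto\theta_+$ defines a bimodule map $\delta:R\to B_i$ of degree $+1$, and
$$\mu\delta=x_i-x_{i+1},\qquad \delta\mu=\theta_+=x_i\otimes1-1\otimes x_{i+1}=-(x_{i+1}\otimes1-1\otimes x_i).\tag{2}$$

**Definition.** The Rouquier complexes are $F(\sigma_i)=[B_i\xrightarrow{\mu}R]$ in $T$-degrees $0,1$ and $F(\sigma_i^{-1})=[R\xrightarrow{\delta}q^{-1}B_i]$ in $T$-degrees $-1,0$. For a braid word $\gamma$, $F(\gamma)$ is the tensor product over $R$ of the complexes of its letters. Then $\mathrm{HHH}(\gamma)=\bigoplus_kH^*(\mathrm{HH}^k(F(\gamma)))$, and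
$$\mathrm{HHH}^0(\gamma)=H^*\bigl(\operatorname{Hom}_{R\text{-}R}(R,F(\gamma))\bigr).$$

Rouquier's theorem says that $F(\gamma)$ depends up to homotopy only on the braid; in particular $F(\sigma_i^{\pm1})F(\sigma_i^{\mp1})\simeq R$. Using Hochschild homology instead of cohomology changes only $Q$-shifts, since $\mathrm{HH}_k\cong\mathrm{HH}^{n-k}$ up to $Q$-shift.

Two conventions must be pinned down before a statement about odd degrees means anything.

*Handedness.* Could the other choice of crossing be the intended one? For it, the full twist on two strands would be given by $\sigma^{-2}$, whose complex is $[R\xrightarrow{\delta}q^{-1}B\xrightarrow{\theta_-}q^{-2}B]$ up to scalars, in degrees $-2,-1,0$. Apply $\mathrm{HH}_0$: $\mathrm{HH}_0(R)=R$, $\mathrm{HH}_0(B)=B/B\theta_-=R$, and the maps become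
$$R\xrightarrow{\;x_1-x_2\;}R\xrightarrow{\;0\;}R .$$
The cohomology contains $R/(x_1-x_2)$ in the odd degree $-1$ (and $R$ in degree $0$), so $\mathrm{FT}_2$ would not be parity, against the quoted theorem of Hogancamp. So our choice is the right one.

*Normalization of $T$.* For every pure braid, $\mathrm{HHH}^0(\beta)$ is nonzero in $T$-degree $0$. To see this, invert $\prod_{i<j}(x_i-x_j)^2$, which is symmetric and hence acts equally from the left and the right. Once $x_i-x_{i+1}$ is invertible, $B_i\cong R\times R_{s_i}$ (reduce modulo $\theta_-$ and modulo $\theta_+$; $R_{s_i}$ is $R$ with right action twisted by $s_i$). Here $\mu$ is the projection to the factor $R$, and $\delta$ is an isomorphism onto it, since $\theta_+$ reduces to $(x_i-x_{i+1},0)$. So $F(\sigma_i^{\pm1})$ becomes $R_{s_i}$ in degree $0$, and $F(\beta)$ becomes $R$ in degree $0$ for $\beta$ pure. As $\operatorname{Hom}(R,-)$ commutes with this localization, $\mathrm{HHH}^0(\beta)$ localizes to $R_{loc}\neq0$ in degree $0$. Consequently, once odd degrees are found in $\mathrm{HHH}^0$,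 no shift of $T$, even one depending on the $a$-degree, restores parity.

## Two strands by hand, and why an undeformed comparison loses the answer

Fix $i$ and write $\sigma=\sigma_i$, $B=B_i$.

**Lemma 1.** For $k\ge1$, $F(\sigma)^k\simeq C_k:=[q^{k-1}B\to\dots\to qB\xrightarrow{\theta_-}B\xrightarrow{\mu}R]$ in degrees $0,\dots,k$, where the maps between copies of $B$ are, from the right, $\theta_-,\theta_+,\theta_-,\dots$ up to nonzero scalars.

*Proof.* We use induction; $C_1=F(\sigma)$. First we compute $B\otimes F(\sigma)=[BB\xrightarrow{1\otimes\mu}B]$. The map $1\otimes\mu$ is split by $f\otimes g\mapsto f\otimes1\otimes g$, and its kernel is $R\otimes_{R^{s}}\ker\mu$. Now $\ker\mu=B\theta_-\cong q\,B/B\theta_+$, which as an $(R^{s},R)$-bimodule is $qR$. So the kernel is $qB$, whence $B\otimes F(\sigma)\simeq qB$ and $B\otimes F(\sigma)^k\simeq q^kB$, in degree $0$.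

Next, $F(\sigma)^{k+1}=[B\otimes F(\sigma)^k\to F(\sigma)^k]$. Replacing both parts by equivalent complexes, we get $C_k$ moved to degrees $1,\dots,k+1$ together with $q^kB$ in degree $0$ and a map $q^kB\to q^{k-1}B$. A bimodule map $B\to B$ is multiplication by an element of $B$, so this map is some $\theta\in B$ of degree $1$, and it is killed by the next map. If the next map is $\mu$ or $\theta_+$, then $\theta\in B\theta_-$; if it is $\theta_-$, then $\theta\in B\theta_+$. For degree reasons $\theta$ is a scalar multiple of the claimed element.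

Finally, the scalar is nonzero. Otherwise $F(\sigma)^{k+1}$ would be the direct sum of $q^kB$ and a shift of $C_k\simeq F(\sigma)^k$, both nonzero in the homotopy category. But $F(\sigma)^{k+1}$ is invertible, so its endomorphism ring in degree $(0,0)$ is that of $R$, namely $\mathbb C$, which has no nontrivial idempotent. $\square$

**Lemma 2.** Put $x=x_i-x_{i+1}$. Then $\mathrm{HHH}^0(\sigma^{2d})$ is $R$ in $T=0$ and $R/(x)$ in $T=2m$ for $1\le m\le d$, with generators $\bar g_m$ ($0\le m\le d$) of degree $(T,q)=(2m,2(d-m))$, and zero in other $T$-degrees.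

*Proof.* $\operatorname{Hom}(R,B)=\ker\theta_-=B\theta_+=R\theta_+$. On it $\theta_-$ acts by $0$ and $\theta_+$ by $x$, and $\mu(\theta_+)=x$. So $\operatorname{Hom}(R,C_{2d})$ has one copy of $R$ in each degree $0,\dots,2d$; the maps from odd to even degrees are $x$, those from even to odd degrees are $0$, up to scalars. This gives the cohomology. The copy in $T$-degree $t<2d$ has generator $\theta_+\in q^{2d-1-t}B$ of $q$-degree $2d-t$; the copy in degree $2d$ has generator of $q$-degree $0$. $\square$

This is exactly the shape of $(x,y)^d$ modulo $(y)$ found above, with $\bar g_m$ in the role of $x^{d-m}y^m$. How could one prove such a match, and extend it to $n$ strands?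

The sensible first attempt is a crossing change. The map $F(\sigma)\to F(\sigma^{-1})$ that is $1$ on $B$ and $0$ on $R$ is a chain map. It sends $F(\sigma^2)$ to $F(\sigma\sigma^{-1})\simeq R$, so it compares $\mathrm{HHH}^0(\sigma^2)$ with $R$, where everything is explicit. But $\mathrm{HHH}^0(\sigma^2)$ has the torsion part $R/(x)$ in degree $2$, while $R$ has no torsion and lives in degree $0$: the comparison kills $\bar g_1$. All of the homology in positive $T$-degree is lost, and that is what we want to know. The remedy is to add variables $y_k$ so that the crossing change gets a two-sided inverse up to the factor $y_a-y_b$. The torsion class $\bar g_1$ then lifts to a class that is visible in the target as $y$.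

## The $y$-deformation

The construction follows Gorsky–Hogancamp; the facts needed are proved here. Let $y_k$ have degree $(T,q)=(2,-1)$. A *labeling* is a bijection $u$ from positions to strands.

**Definition.** An object of $\mathcal C(u,v)$ is $E=(C\otimes S,D)$, with $C$ a bounded complex of graded Soergel bimodules and $D$ an $S$-linear bimodule endomorphism of degree $(1,0)$ such that $D\equiv d_C$ modulo $(y)$ and
$$D^2=\sum_ky_k\bigl(x_{u^{-1}(k)}\otimes1-1\otimes x_{v^{-1}(k)}\bigr).\tag{3}$$
Morphism complexes are $\operatorname{Hom}(C,C')\otimes S$ with differential $[D,\cdot]$; this squares to $0$ because $D^2$ is the same central element on both sides.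

Tensoring over $R$ (with Koszul signs) gives $\mathcal C(u,v)\times\mathcal C(v,w)\to\mathcal C(u,w)$: the squares add, and the middle terms cancel. The bimodule $R$ with $D=0$ is an object of $\mathcal C(u,u)$. For $E\in\mathcal C(u,u)$ put
$$\mathrm{HY}(E)=H^*(\operatorname{Hom}(R,E)).$$
It is an $\mathcal A$-module; $x_k$ acts through position $u^{-1}(k)$. Clearly $\mathrm{HY}(R)=\mathcal A$. From $R=R\otimes_RR\to E\otimes E'$ we get products $\mathrm{HY}(E)\otimes\mathrm{HY}(E')\to\mathrm{HY}(E\otimes E')$, which for $E=E'=R$ is multiplication in $\mathcal A$. A monomial of $x$-degree $i$ and $y$-degree $j$ has degree $(2j,i-j)$. We use this constantly.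

**Crossings.** Let strands $a,b$ be at positions $i,i+1$ on the left, and $y=y_a-y_b$. Put
$$F^y(\sigma_i)=(F(\sigma_i)\otimes S,\;\mu+y\delta),\qquad F^y(\sigma_i^{-1})=(F(\sigma_i^{-1})\otimes S,\;\delta+y\mu).$$
By (2), $D^2=y\theta_+=y_a(x_i\otimes1-1\otimes x_{i+1})+y_b(x_{i+1}\otimes1-1\otimes x_i)$, while $x_k\otimes1=1\otimes x_k$ at the other positions. This is (3) for $v=us_i$: strand $a$ moves from position $i$ to $i+1$. So both lie in $\mathcal C(u,us_i)$. For a word $\gamma$, $F^y(\gamma)$ is the tensor product over its letters. For pure $\gamma$ we write $\mathrm{HY}(\gamma)=\mathrm{HY}(F^y(\gamma))$; setting $y=0$ in $\operatorname{Hom}(R,F^y(\gamma))$ gives $\operatorname{Hom}(R,F(\gamma))$.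

**Crossing change.** Let $\psi:F^y(\sigma_i)\to F^y(\sigma_i^{-1})$ be $1$ on $B$ and $y$ on $R$, and $\varphi:F^y(\sigma_i^{-1})\to F^y(\sigma_i)$ be $y$ on $B$ and $1$ on $R$. Their degrees are $(0,-1)$ and $(2,0)$. They are closed: for each of them, both composites with the differentials are $y\mu$ on $B$ and $y\delta$ on $R$. Moreover
$$\psi\varphi=\varphi\psi=y_a-y_b,$$
so $\psi$ becomes an isomorphism once $y_a-y_b$ is inverted. At $y=0$ we recover the lossy map of the previous section.

**Lemma 3.** Let $E\in\mathcal C(u,u)$ with $H^*(\operatorname{Hom}(R,E/(y)))$ even. Then $\mathrm{HY}(E)$ is even, is a free $S$-module, and $\mathrm{HY}(E)/(y)=H^*(\operatorname{Hom}(R,E/(y)))$.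

*Proof.* We add the variables one at a time. Let $K_k$ be $\operatorname{Hom}(R,E)$ with $y_{k+1}=\dots=y_n=0$, so $K_0=\operatorname{Hom}(R,E/(y))$ and $K_n=\operatorname{Hom}(R,E)$. There are exact sequences $0\to K_k\xrightarrow{y_k}K_k\to K_{k-1}\to0$. Suppose $H(K_{k-1})$ is even. For $m$ odd, $H^{m-2}(K_k)\xrightarrow{y_k}H^m(K_k)\to H^m(K_{k-1})=0$ is exact, so $H^{odd}(K_k)=y_kH^{odd}(K_k)$. Since $T$-degrees are bounded below and $y_k$ has $T$-degree $2$, this forces $H^{odd}(K_k)=0$. The long exact sequence now reduces to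
$$0\to H(K_k)\xrightarrow{y_k}H(K_k)\to H(K_{k-1})\to0 .$$
Inductively, $\mathrm{HY}(E)$ is even, $y_n,\dots,y_1$ is a regular sequence on it, and the quotient is as stated. Hence $\mathrm{Tor}_1^S(\mathrm{HY}(E),\mathbb C)=0$.

It remains to get freeness. Lift a homogeneous basis of $\mathrm{HY}(E)/(y)$ to a map $P\to\mathrm{HY}(E)$ from a free module, an isomorphism modulo $(y)$. Its cokernel $Q$ satisfies $Q=(y)Q$ and has $T$-degrees bounded below, so $Q=0$. By the vanishing of $\mathrm{Tor}_1$, its kernel $K$ satisfies $K/(y)K=0$, so $K=0$. $\square$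

**Lemma 4.** (a) A closed degree-$(0,0)$ map in $\mathcal C(u,v)$ that is a homotopy equivalence modulo $(y)$ is a homotopy equivalence. (b) If $E\in\mathcal C(u,u)$ and $E/(y)\simeq R$, then $E\simeq R$. In particular $F^y(\sigma_i^{\pm1})F^y(\sigma_i^{\mp1})\simeq R$. (c) Two homotopy equivalences $E\to R$ of degree $(0,0)$ differ, up to homotopy, by a nonzero scalar.

*Proof.* (a) It suffices to contract the cone, which is an object of $\mathcal C(u,v)$; call it $E=(C\otimes S,D)$. Let $h$ contract $E/(y)$ and extend it $S$-linearly. Then $g=Dh+hD=1+\nu$, where every term of $\nu$ has positive $y$-degree. As $\nu$ has $T$-degree $0$, a term of $y$-degree $m$ lowers the $T$-degree in $C$ by $2m$; since $C$ is bounded, $\nu$ is nilpotent and $g$ is invertible. Also $[D,g]=[D^2,h]=0$ because $D^2$ is multiplication by a central element. So $D(hg^{-1})+(hg^{-1})D=gg^{-1}=1$.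

(b) $H^*(\operatorname{Hom}(R,E/(y)))\cong R$ is even. By Lemma 3, $\mathrm{HY}(E)$ maps onto it, so the equivalence $R\to E/(y)$ lifts, up to homotopy, to a closed map $R\to E$ of degree $(0,0)$. Apply (a). The last claim follows from Rouquier's theorem.

(c) One equivalence composed with an inverse of the other is an invertible element of $\mathrm{HY}(R)_{(0,0)}=\mathcal A_{(0,0)}=\mathbb C$. $\square$

**Lemma 5.** Let $g$ be a braid word, $G=F^y(g)\in\mathcal C(u,v)$, $G^{-1}:=F^y(g^{-1})\in\mathcal C(v,u)$, and fix an equivalence $\rho:R\to GG^{-1}$. For $E\in\mathcal C(v,v)$ the map $f\mapsto(1_G\otimes f\otimes1_{G^{-1}})\rho$ induces an $\mathcal A$-linear isomorphism $\mathrm{HY}(E)\cong\mathrm{HY}(GEG^{-1})$, natural with respect to closed maps in $E$ of even degree. For $E=R$, identifying $GG^{-1}$ with $R$ via $\rho$, it is the identity of $\mathcal A$.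

*Proof.* *Isomorphism.* By Lemma 4(b), $GG^{-1}\simeq R\simeq G^{-1}G$. Let $P=G\otimes-\otimes G^{-1}$ and $P'=G^{-1}\otimes-\otimes G$. Then $P'P$ and $PP'$ are naturally isomorphic to the identity on homotopy categories, with morphisms of all degrees. From $P'P\cong1$, $P$ is injective on morphism spaces and $P'$ is surjective on those between objects in the image of $P$; from $PP'\cong1$, $P'$ is injective on morphism spaces. So $P$ is bijective on them. Compose with $\rho$.

*Naturality* is the identity $1_G\otimes\alpha f\otimes1=(1_G\otimes\alpha\otimes1)(1_G\otimes f\otimes1)$.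

*Linearity.* On $\mathrm{HY}(E)$, $x_k$ is multiplication by $x_{v^{-1}(k)}$ on the left of $E$; after the map this is multiplication by $x_{v^{-1}(k)}$ on the right of $G$. On $\mathrm{HY}(GEG^{-1})$, $x_k$ is multiplication by $x_{u^{-1}(k)}$ on the left of $G$. We must show that these are homotopic. Differentiate (3) for $G$ with respect to $y_k$:
$$[D_G,\partial_{y_k}D_G]=x_{u^{-1}(k)}\otimes1-1\otimes x_{v^{-1}(k)} .$$
So $\partial_{y_k}D_G$ is the homotopy on $G$, and $\partial_{y_k}D_G\otimes1\otimes1$ is one on $GEG^{-1}$, since it anticommutes with the differentials of the other two factors. $S$-linearity is clear.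

*The case $E=R$.* The map $\mathcal A\to\mathrm{HY}(GG^{-1})\cong\mathcal A$ is $\mathcal A$-linear and sends $1$ to $\rho$, that is, to $1$. $\square$

## The deformed homology of $\sigma^{2d}$ is the ideal $(x,y)^d$

Let strands $a,b$ be at positions $i,i+1$ of a labeling $v$; put $x=x_a-x_b$, $y=y_a-y_b$, $\sigma=\sigma_i$. Let
$$\Psi:F^y(\sigma^2)\to F^y(\sigma\sigma^{-1})\simeq R$$
be $\psi$ on the second letter followed by an equivalence; its degree is $(0,-1)$. Let $\Phi_d:\mathrm{HY}(\sigma^{2d})\to\mathcal A$ be induced by $\Psi^{\otimes d}$. It is $\mathcal A$-linear of degree $(0,-d)$. At the second letter the strands stand in the order $b,a$, so there $\psi\varphi=-y$.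

**Proposition 6.** $\Phi_d$ is injective with image $(x,y)^d$.

*Proof.* The case $d=0$ is trivial; let $d\ge1$.

**Step 1: generators and injectivity.** By Lemma 2, $\mathrm{HHH}^0(\sigma^{2d})$ is even, so Lemma 3 applies. $\mathrm{HY}(\sigma^{2d})$ is $S$-free, and by graded Nakayama it is generated over $\mathcal A$ by lifts $g_m$ of the $\bar g_m$, of degree $(2m,2(d-m))$. As $\Phi_d$ is an isomorphism after inverting $y$ and the source has no torsion, $\Phi_d$ is injective.

**Step 2: the case $d=1$.** The aim is $\Phi_1(g_1)\sim y$ and $\Phi_1(g_0)\sim x$, where $\sim$ means up to a nonzero scalar. The degrees of $g_0,g_1$ are $(0,2)$ and $(2,0)$. In degree $(2,0)$, a coefficient of $g_0$ would have degree $(2,-2)$, so $y$-degree $1$ and $x$-degree $-1$, which is impossible; so $\mathrm{HY}(\sigma^2)_{(2,0)}=\mathbb Cg_1$. The composite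
$$R\simeq F^y(\sigma\sigma^{-1})\xrightarrow{1\otimes\varphi}F^y(\sigma\sigma)$$
is a class of degree $(2,0)$, and its $\Phi_1$-image is a nonzero multiple of $y$ because $\psi\varphi=-y$. So it is a nonzero multiple of $g_1$ and $\Phi_1(g_1)=cy$ with $c\ne0$.

For $g_0$ we use the relation $x\bar g_1=0$. It gives $xg_1\in(y_1,\dots,y_n)\mathrm{HY}(\sigma^2)$, in degree $(2,1)$. The coefficients of the $y_k$ lie in $\mathrm{HY}(\sigma^2)_{(0,2)}=\mathbb Cg_0$. So $xg_1=\lambda g_0$ with $\lambda$ a linear form in the $y$'s. Apply $\Phi_1$: $c\,xy=\lambda\,\Phi_1(g_0)$. Now $\Phi_1(g_0)$ has degree $(0,1)$, so it is a linear form in the $x$'s; it divides $xy$ and is nonzero. Hence $\Phi_1(g_0)=c'x$, $c'\neq0$, and the image is $(x,y)$.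

**Step 3: general $d$.** We identify the images of the $g_m$ by multiplying two-crossing classes. The product of $d-m$ classes $g_0$ and $m$ classes $g_1$ lies in $\mathrm{HY}(\sigma^{2d})_{(2m,2(d-m))}$ and maps to a nonzero multiple of $x^{d-m}y^m$. That graded piece is $\mathbb Cg_m$: a coefficient of $g_{m'}$ has degree $(2(m-m'),-2(m-m'))$, so $y$-degree $j=m-m'\ge0$ and $x$-degree $-j\ge0$, forcing $j=0$. So $\Phi_d(g_m)=c_mx^{d-m}y^m$ with $c_m\ne0$, and the image is $(x,y)^d$. $\square$

## From evenness to freeness: proof of Theorem A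

Assume $\mathrm{HHH}^0(\beta(d))$ is even and use the word $\mathrm{JM}_n^{d^{(n)}}\cdots\mathrm{JM}_2^{d^{(2)}}$, with the identity labeling on the left.

In the first half $\sigma_{k-1}\cdots\sigma_1$ of $\mathrm{JM}_k$, strand $k$ moves to position $1$. In the second half $\sigma_1\cdots\sigma_{k-1}$ it moves back, and the letter $\sigma_m$ crosses strands $k$ and $m$. For example, in $\mathrm{JM}_3=\sigma_2\sigma_1\sigma_1\sigma_2$ the letters cross the pairs $\{2,3\},\{1,3\},\{1,3\},\{2,3\}$.

**Step 1: embed $\mathrm{HY}(\beta)$ in $\mathcal A$.** Apply $\psi$ to all second-half letters. Every $\mathrm{JM}_k$ becomes $\sigma_{k-1}\cdots\sigma_1\sigma_1^{-1}\cdots\sigma_{k-1}^{-1}$, so the resulting object $E''$ satisfies $E''\simeq R$ by Lemma 4(b). This gives an $\mathcal A$-linear map $\Phi:\mathrm{HY}(\beta)\to\mathcal A$, homogeneous up to a $q$-shift, which is an isomorphism after inverting all $y_k-y_l$. By Lemma 3, $\mathrm{HY}(\beta)$ is $S$-free; hence $\Phi$ is injective, and $\mathsf M:=\Phi(\mathrm{HY}(\beta))$ is a free $S$-module.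

**Step 2: isolate one pair of strands.** We compute $\mathsf M$ near $y_i=y_j$. Fix $i<j$ and put $d=d_{ij}=d^{(j)}$. Let $\psi'$ be $\psi$ on all second-half letters *not* crossing $i$ with $j$, with target $E'$, and let $\psi'':E'\to E''$ be $\psi$ on the remaining ones. So $\Phi$ is $\psi'$, then $\psi''$, then $E''\simeq R$. On $\mathrm{HY}$, $\psi'$ is an isomorphism after inverting all $y_k-y_l$ with $\{k,l\}\ne\{i,j\}$. In $E'$ every $\mathrm{JM}_k$ with $k\ne j$ has become a word cancelling to $R$, and each of the $d$ copies of $\mathrm{JM}_j$ has become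
$$\sigma_{j-1}\cdots\sigma_{i+1}\;\sigma_i\,(\sigma_{i-1}\cdots\sigma_1\sigma_1^{-1}\cdots\sigma_{i-1}^{-1})\,\sigma_i\;\sigma_{i+1}^{-1}\cdots\sigma_{j-1}^{-1}.\tag{4}$$
The map $\psi''$ is $\psi$ on the second $\sigma_i$ of each copy. For $j=3$ the words are $\sigma_2\sigma_1\sigma_1\sigma_2^{-1}$ ($i=1$) and $\sigma_2(\sigma_1\sigma_1^{-1})\sigma_2$ ($i=2$).

**Step 3: reduce to two strands.** Let $g=\sigma_{j-1}\cdots\sigma_{i+1}$, $G=F^y(g)\in\mathcal C(\mathrm{id},v)$, and $\Sigma=F^y(\sigma_i^2)\in\mathcal C(v,v)$; in the labeling $v$ the strands $i,j$ stand at positions $i,i+1$. Cancel, by equivalences tensored with identities, the words from $k\neq j$, the middle words in parentheses in (4), and the factors $G^{-1}G$ between consecutive copies. This gives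
$$E'\simeq G\,\Sigma^{d}\,G^{-1},\qquad E''\simeq G\,F^y(\sigma_i\sigma_i^{-1})^{\otimes d}\,G^{-1},$$
built from the same maps. The cancelled tensor factors are disjoint from the letters changed by $\psi''$, and maps $f\otimes1$ and $1\otimes f'$ of even degree commute. So these equivalences carry $\psi''$ to $1_G\otimes(\psi\text{ on the second letters})\otimes1_{G^{-1}}$. Composing with $F^y(\sigma_i\sigma_i^{-1})\simeq R$ and $GG^{-1}\simeq R$, we get $1_G\otimes\Psi^{\otimes d}\otimes1_{G^{-1}}$ followed by $\rho^{-1}$. The equivalence $E''\simeq R$ so obtained agrees with the one in $\Phi$ up to a nonzero scalar, by Lemma 4(c).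

By naturality in Lemma 5, applied to $\Psi^{\otimes d}:\Sigma^d\to R$, and by its last statement, the image of $\mathrm{HY}(E')\to\mathcal A$ equals the image of $\Phi_d:\mathrm{HY}(\Sigma^d)\to\mathcal A$. By Proposition 6 this is $I_{ij}^{d}$. Hence $\mathsf M$ and $I_{ij}^{d_{ij}}$ agree after inverting all $y_k-y_l$ with $\{k,l\}\ne\{i,j\}$.

**Step 4: glue over the height-one primes of $S$.** Let $\mathfrak p_{ij}=(y_i-y_j)\subset S$. By Step 3, $\mathsf M_{\mathfrak p_{ij}}=(I_{ij}^{d_{ij}})_{\mathfrak p_{ij}}$. At every other height-one prime $\mathfrak p$ all $y_k-y_l$ are units, so $\mathsf M_{\mathfrak p}=\mathcal A_{\mathfrak p}$. A free module over the normal domain $S$, of any rank, is the intersection of its localizations at the height-one primes, as one checks coordinate by coordinate. Apply this to $\mathsf M$ and to $\mathcal A$: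
$$\mathsf M=\bigcap_{i<j}\Bigl(\mathcal A\cap(I_{ij}^{d_{ij}})_{\mathfrak p_{ij}}\Bigr)=\bigcap_{i<j}I_{ij}^{d_{ij}}=J .$$
For the middle equality, let $a\in\mathcal A$ and $sa\in I_{ij}^{d}$ with $s\in S\setminus\mathfrak p_{ij}$. Since $I_{ij}\cap S=\mathfrak p_{ij}$, $s\notin I_{ij}$. A power of an ideal generated by part of a linear coordinate system is primary, so $a\in I_{ij}^d$ (trivially if $d=0$). So $J=\mathsf M$ is free over $S$. $\square$

## The count that flatness forces on $J/(y)J$

From here until the proof of Theorem C, $n=6$. The ideal $J$ is bihomogeneous in $x$ and $y$; grade it as $J=\bigoplus_iJ_i$ by $x$-degree.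

**Proposition 7.** If $J$ is flat over $S$, then $\sum_{i\le L}\dim(J/(y)J)_i=\binom{L+6}{6}$ for all $L\ge0$.

*Proof.* $J_i$ is a submodule of the finite free $S$-module $\mathcal A_i=\mathbb C[x_1,\dots,x_6]_i\otimes S$, so it is finitely generated. As a direct summand of $J$ it is flat, hence projective. Since $\prod_{k<l}(y_k-y_l)^{d_{kl}}\mathcal A\subset J\subset\mathcal A$, its rank is that of $\mathcal A_i$, namely $\binom{i+5}{5}$. So $\dim J_i/(y)J_i=\binom{i+5}5$. Sum over $i\le L$. $\square$

To refute flatness we need *too many* independent classes in $J/(y)J$. The obvious way to prove classes independent is to look at their images under $J/(y)J\to\mathcal A/(y)\mathcal A=\mathbb C[x_1,\dots,x_6]$. This can never succeed: in $x$-degrees $\le L$ the target has dimension exactly $\binom{L+6}6$. What is needed are elements of $J$ that vanish at $y=0$ without lying in $(y)J$, and a linear functional that sees them. Already for $n=2$, $d=1$, the element $y=y_1-y_2\in J=(x,y)$ is of this kind: it dies in $\mathcal A/(y)\mathcal A$, but $y\notin(y_1,y_2)J$,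 as $J$ starts in total degree $1$.

To see it, divide before restricting. On the plane of $(x,y)$ one would blow up the origin and evaluate $y/x$ on the exceptional line, a slope. Here is a version with matrices that works for more strands. Take commuting lower triangular $2\times2$ matrices and a vector
$$X=\begin{pmatrix}x_1&0\\ \xi&x_2\end{pmatrix},\quad Y=\begin{pmatrix}y_1&0\\ \eta&y_2\end{pmatrix},\quad v=\begin{pmatrix}v_1\\v_2\end{pmatrix},\qquad [X,Y]=0\iff \xi(y_1-y_2)=\eta(x_1-x_2).$$
Then $\det(v,Xv)=v_1\bigl(\xi v_1-(x_1-x_2)v_2\bigr)$ and $\det(v,Yv)=v_1\bigl(\eta v_1-(y_1-y_2)v_2\bigr)$. When the pairs $p_i=(x_i,y_i)$ are distinct, both are the *same* function times $x_2-x_1$ and $y_2-y_1$ respectively. At the nilpotent point $\xi=1$, $\eta=p$, $x_i=y_i=0$, $v=(1,0)^t$ they have the values $1$ and $p$. So the generators $x^{d-m}y^m$ of $(x,y)^d$ get the values $p^m$ up to sign, and these are linearly independent functions of the slope $p$, although the $y$'s are all $0$. Multiplying by powers of $x_1$, and moving $X$ to $X+c$, gives monomials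 $c^kp^m$. For $n=2$ this gives nothing too large: with $k\le M$, $m\le d$, these are monomials of degree at most $M+d$ in two variables, as many variables as there are $x$'s. For six strands we shall find seven parameters.

## Commuting lower triangular matrices with a cyclic vector

Let $\mathfrak b$ be the lower triangular $n\times n$ matrices and $\mathcal B\subset GL_n$ the group of invertible ones. Let $Z_n$ be the open subscheme given by $\mathbb C[X,Y]v=\mathbb C^n$ in the scheme of $(X,Y,v)\in\mathfrak b\times\mathfrak b\times\mathbb C^n$ with $[X,Y]=0$. As $[X,Y]$ is strictly lower triangular, these are $\binom n2$ equations. So every component of $Z_n$ has dimension at least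
$$\omega_n:=n(n+1)+n-\binom n2=\sum_{k\le n}k+2n .$$
Put $x_i=X_{ii}$, $y_i=Y_{ii}$, $p_i=(x_i,y_i)$, and $Z=Z_6$. Let $Z^\circ\subset Z$ be the open set where the $p_i$ are distinct, and let $W$ be the closed set where $p_i=p_j$ and $p_k=p_l$ for two different pairs $\{i,j\}\ne\{k,l\}$.

**Lemma 8.** $Z$ is a reduced Cohen–Macaulay scheme of pure dimension $\omega_6$. The open set $Z^\circ$ is smooth and dense, and $W$ has codimension $\ge2$.

*Proof.* **Step 1: fibres of truncation.** We bound dimensions by adding one row at a time. Forgetting the last coordinate maps $Z_k$ to $Z_{k-1}$ (a quotient of a cyclic module is cyclic). Given $(X',Y',v')\in Z_{k-1}$ and $p_k=(x,y)$, an extension consists of last rows $(\xi,x)$, $(\eta,y)$ with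
$$\xi(Y'-y)=\eta(X'-x)$$
and $v_k\in\mathbb C$, subject to the open condition of cyclicity. The linear map $(\xi,\eta)\mapsto\xi(Y'-y)-\eta(X'-x)$ goes from dimension $2(k-1)$ to dimension $k-1$, and its cokernel is dual to $\ker(X'-x)\cap\ker(Y'-y)$. If this joint eigenspace has dimension $s$, the fibre is empty or has dimension $2(k-1)-(k-1)+s+1=k+s$.

**Step 2: bound $s$.** Via $v'$, $\mathbb C^{k-1}\cong\mathbb C[x,y]/I'$, and the joint eigenspace is the socle of the localization of this algebra at the point $p_k$. That localization has length $\ell=\#\{i<k:p_i=p_k\}$. If $\ell=0$, then $s=0$. If $\ell>0$, the local algebra is $O/I_0$ with $O$ regular local of dimension $2$, with maximal ideal $\mathfrak m$. The last Betti number of $O/I_0$ is $\dim\mathrm{Tor}_2(O/I_0,\mathbb C)$, which by the Koszul complex is the dimension $s$ of the socle. By Hilbert–Burch, $I_0$ is generated by the maximal minors of an $(s+1)\times s$ matrix with entries in $\mathfrak m$. So $I_0\subset\mathfrak m^s$ and $\ell\ge\dim O/\mathfrak m^s=s(s+1)/2$. Hence $s\le1$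 for $\ell=1,2$ and $s\le2$ for $\ell=3,4,5$.

**Step 3: count dimensions of strata.** Fix a set partition $\pi$ of $\{1,\dots,6\}$ and consider the points of $Z$ whose coincidences among the $p_i$ are given by $\pi$. The first element of a block contributes two free parameters $p_k$; for later elements $p_k$ is determined. In a block of size $m$ the successive values of $\ell$ are $0,1,\dots,m-1$, so the sum of the $s$'s is at most $\tau(m)$, with $\tau(1),\dots,\tau(6)=0,1,2,4,6,8$. So the stratum has dimension at most $\sum_kk+\sum_{\text{blocks}}(2+\tau(m))$, that is,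
$$\omega_6-\sum_{\text{blocks}}(2m-2-\tau(m)),$$
and a block contributes $0,1,2,2,2,2$ to the last sum for $m=1,\dots,6$. Thus strata with exactly one coincident pair have dimension $\le\omega_6-1$, and all other strata except $Z^\circ$ have dimension $\le\omega_6-2$. As all components have dimension $\ge\omega_6$, while $Z^\circ$ has dimension at most $\omega_6$, the scheme $Z$ has pure dimension $\omega_6$. It is therefore a local complete intersection, hence Cohen–Macaulay; $Z^\circ$ is dense, and $W$ has codimension $\ge2$.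

**Step 4: points with distinct $p_i$.** We diagonalize. Let $z\in Z^\circ$, with $\epsilon_1,\dots,\epsilon_6$ the standard basis. The subspace $\langle\epsilon_k,\dots,\epsilon_6\rangle$ is stable with joint eigenvalues $p_k,\dots,p_6$. So it contains the joint eigenline for $p_k$, while $\langle\epsilon_{k+1},\dots,\epsilon_6\rangle$ does not; the vectors of this line have nonzero $\epsilon_k$-coordinate. By cyclicity $v$ has nonzero component along each of the six lines. Take these components as columns. This gives a unique $b_z\in\mathcal B$ with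
$$z=b_z\cdot\bigl(\mathrm{diag}(x),\mathrm{diag}(y),(1,\dots,1)^t\bigr).$$

**Step 5: smoothness and reducedness.** At a diagonal point the differential of $(X,Y)\mapsto[X,Y]$ has $(i,j)$-entry $dX_{ij}(y_j-y_i)+(x_i-x_j)dY_{ij}$ for $i>j$, so it is onto if the $p_i$ are distinct. By Step 4 and equivariance under $\mathcal B$, $Z^\circ$ is smooth. $Z$ is Cohen–Macaulay and generically reduced, hence reduced. $\square$

**Determinants.** For $g=(g_1,\dots,g_k)\in\mathbb C[x,y]^k$ let $V_k(g)\in\mathcal O(Z)$ be the determinant of the first $k$ coordinates of $g_1(X,Y)v,\dots,g_k(X,Y)v$, and let $\Delta_k(g)=\det(g_j(x_i,y_i))_{i,j\le k}\in\mathcal A$. On $Z^\circ$ we have $g_j(X,Y)v=b_z\,(g_j(p_1),\dots,g_j(p_6))^t$. As $b_z$ is lower triangular, its first $k$ rows involve only the first $k$ entries, so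
$$V_k(g)=\chi_k\,\Delta_k(g),\qquad\chi_k(z)=\det\text{ of the upper left }k\times k\text{ block of }b_z.\tag{5}$$
In the $2\times2$ example above, $\chi_2$ is the common function: it has a pole along $p_1=p_2$, which the factors $x_2-x_1$ and $y_2-y_1$ cancel. The next lemma says that $J$ is just right for cancelling such poles.

**Lemma 9.** For $f\in J(d)$ the function $F_f=f(x,y)\prod_{k=2}^6\chi_k^{e_k}$ on $Z^\circ$ extends uniquely to a regular function on $Z$, still denoted $F_f$. Consequently, if $f\in(y)J$, then $F_f$ vanishes at all points of $Z$ with $Y_{11}=\dots=Y_{66}=0$.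

*Proof.* **Step 1: poles of $\chi_k$.** For a linear form $\lambda=\alpha x+\beta y$, take $g=(1,\lambda,\dots,\lambda^{k-1})$ in (5); the Vandermonde determinant gives
$$\chi_k\prod_{a<b\le k}\bigl(\lambda(p_b)-\lambda(p_a)\bigr)=V_k(g)\in\mathcal O(Z).$$
Near a given point of $Z^\circ$ choose $\lambda$ separating the $p_i$; so $\chi_k$ is regular on $Z^\circ$.

**Step 2: extension over one coincidence.** Let $z_0\in Z\setminus W$ with $p_i=p_j$, $i<j$, the only coincidence. Let $\lambda$ separate the distinct points of $z_0$. Near $z_0$ all factors $\lambda(p_b)-\lambda(p_a)$ with $\{a,b\}\ne\{i,j\}$ are units. So $\chi_k$ is regular near $z_0$ if $k<j$, and $\chi_k\cdot(\lambda(p_i)-\lambda(p_j))$ is regular near $z_0$ if $k\ge j$. Choose two independent such forms $\lambda,\lambda'$. Then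
$$I_{ij}=\bigl(\lambda(p_i)-\lambda(p_j),\;\lambda'(p_i)-\lambda'(p_j)\bigr),$$
and $f\in I_{ij}^{d_{ij}}$ is an $\mathcal A$-combination of products of $d_{ij}$ of these generators. Now $d_{ij}=\sum_{k\ge j}e_k$ is exactly the number of factors $\chi_k$ with $k\ge j$ in $\prod\chi_k^{e_k}$. Pair each such factor with one generator; $F_f$ is regular near $z_0$.

**Step 3: extension over $W$.** As $Z$ is reduced and $Z^\circ$ dense, the local extensions are unique and glue to $F_f\in\mathcal O(Z\setminus W)$. This ring equals $\mathcal O(Z)$, because $Z$ is Cohen–Macaulay and $W$ has codimension $\ge2$.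

**Step 4: elements of $(y)J$.** If $f=\sum_ky_kf_k$ with $f_k\in J$, then $F_f=\sum_kY_{kk}F_{f_k}$ on $Z^\circ$, hence on $Z$. $\square$

## Seven parameters over $y=0$

For $(p,s,r,w,c_1,c_2)\in\mathbb A^6$ define on $\mathbb C^6=\langle\epsilon_1,\dots,\epsilon_6\rangle$

- $X\epsilon_1=\epsilon_2$, $\;X\epsilon_2=\epsilon_4$, $\;X\epsilon_3=\epsilon_5-(s+p)\epsilon_4$, $\;X\epsilon_4=\epsilon_6$, $\;X\epsilon_5=(c_1+s)\epsilon_6$, $\;X\epsilon_6=0$;
- $Y\epsilon_1=p\epsilon_2+\epsilon_3$, $\;Y\epsilon_2=\epsilon_5-s\epsilon_4$, $\;Y\epsilon_3=(w+ps)\epsilon_4-(r+p)\epsilon_5+c_2\epsilon_6$, $\;Y\epsilon_4=c_1\epsilon_6$, $\;Y\epsilon_5=(w-rs+(s-r)c_1)\epsilon_6$, $\;Y\epsilon_6=0$.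

Both are strictly lower triangular. They commute:

- $XY\epsilon_1=p\epsilon_4+\epsilon_5-(s+p)\epsilon_4=\epsilon_5-s\epsilon_4=YX\epsilon_1$;
- $XY\epsilon_2=(c_1+s-s)\epsilon_6=c_1\epsilon_6=YX\epsilon_2$;
- $XY\epsilon_3=[w+ps-(r+p)(c_1+s)]\epsilon_6=[w-rs-(r+p)c_1]\epsilon_6$ and $YX\epsilon_3=[w-rs+(s-r)c_1-(s+p)c_1]\epsilon_6$, which is the same;
- both products kill $\epsilon_4,\epsilon_5,\epsilon_6$.

Let $v=\epsilon_1$. Applying polynomials in $(X,Y)$ to $v$ gives
$$1\mapsto\epsilon_1,\quad x\mapsto\epsilon_2,\quad y\mapsto p\epsilon_2+\epsilon_3,\quad x^2\mapsto\epsilon_4,\quad xy\mapsto\epsilon_5-s\epsilon_4,$$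
$$y^2\mapsto w\epsilon_4-r\epsilon_5+c_2\epsilon_6,\quad x^3\mapsto\epsilon_6,\quad x^2y\mapsto c_1\epsilon_6 .$$
For $y^2$ the computation is $Y(p\epsilon_2+\epsilon_3)=p\epsilon_5-ps\epsilon_4+(w+ps)\epsilon_4-(r+p)\epsilon_5+c_2\epsilon_6$. So $v$ is cyclic. For $c\in\mathbb A^1$ the triple $(X+c,Y,v)$ lies in $Z$, has all $Y_{ii}=0$, and has $x_1=c$. The following determinants, evaluated at $(X+c,Y,v)$, do not depend on $c$, because the substitution $x\to x+c$ changes each column by a combination of earlier columns. For $c=0$ they are read off from the table: in each case with $k\ge3$, the first $k-1$ columns have $k$-th coordinate $0$ and upper block of determinant $1$, so the determinant is the $k$-th coordinate of the last column; for $k=2$ the same holds.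
$$\begin{aligned}
&V_2(1,h)=1,\ p &&\text{for }h=x,\ y;\\
&V_3(1,x,y)=1;&&\\
&V_4(1,x,y,h)=1,\ -s,\ w&&\text{for }h=x^2,\ xy,\ y^2;\\
&V_5(1,x,y,x^2,h)=1,\ -r&&\text{for }h=xy,\ y^2;\\
&V_6(1,x,y,x^2,xy,h)=1,\ c_1,\ c_2&&\text{for }h=x^3,\ x^2y,\ y^2.
\end{aligned}\tag{6}$$

**Proposition 10.** Let $M\ge0$ and $L=M+e_2+e_3+3e_4+4e_5+7e_6$. Then, with no assumption on $J$,
$$\sum_{i\le L}\dim(J/(y)J)_i\ \ge\ (M+1)(e_2+1)\binom{e_4+2}2(e_5+1)\binom{e_6+2}2 .$$

*Proof.* **Step 1: many elements of $J$.** Consider
$$f=x_1^m\prod_{k=2}^6\bigl(\text{a product of }e_k\text{ of the }\Delta_k(g)\text{ with }g\text{ from the list (6)}\bigr),\qquad0\le m\le M .$$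
The polynomial $\Delta_k(g)$ vanishes when $p_i=p_j$ with $i<j\le k$, so it lies in the prime ideal $I_{ij}$. Hence $f\in\bigcap_{i<j}I_{ij}^{\sum_{k\ge j}e_k}=J$. Each $\Delta_k(g)$ is bihomogeneous, of $x$-degree the sum of the $x$-degrees of the entries of $g$; this is at most $1,1,3,4,7$ for $k=2,\dots,6$. So $f$ is bihomogeneous of $x$-degree $\le L$.

**Step 2: their values on the family.** By (5), $F_f=x_1^m\prod V_k$ on $Z^\circ$, hence on $Z$, which is reduced with $Z^\circ$ dense. By (6), the restrictions of the $F_f$ to the family are, up to sign, the monomials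
$$c^m\,p^{a}\,s^{b_1}w^{b_2}\,r^{g}\,c_1^{h_1}c_2^{h_2},\qquad m\le M,\ a\le e_2,\ b_1+b_2\le e_4,\ g\le e_5,\ h_1+h_2\le e_6,$$
and each of them occurs. Their number is the right side of the claim, and they are linearly independent on $\mathbb A^7$.

**Step 3: independence in $J/(y)J$.** On the family all $Y_{ii}=0$. So by Lemma 9, $f\mapsto F_f|_{\text{family}}$ is a well-defined linear map on $J/(y)J$. Choose one $f$ for each monomial. Their classes lie in $\bigoplus_{i\le L}(J/(y)J)_i$ and have linearly independent images, so they are linearly independent. $\square$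

*Proof of Theorem B.* If $J_6(d)$ were flat over $S$, Propositions 7 and 10 with $L=M+e_2+e_3+3e_4+4e_5+7e_6$ would say that the left side of (1) is at most $\binom{L+6}6$, which is the right side of (1). This contradicts (1). $\square$

## From six strands to $n$ strands, and an explicit family

*Proof of Theorem C.* **Step 1: compare $J_n(d)$ with $J_6(d')$.** We make the strands $7,\dots,n$ invisible by localizing. Let $d'=(d_{n-5},\dots,d_n)$. For $i<j\le6$ the exponent of the pair is $d_{n-j+1}$ for both $d$ and $d'$. Let $S'=\mathbb C[y_1,\dots,y_6]$, $\mathcal A'=S'[x_1,\dots,x_6]$ and $Y'=\prod_{l\ge7,\,k<l}(y_k-y_l)$. For $j\ge7$, $I_{ij}$ generates the unit ideal of $\mathcal A[1/Y']$. Finite intersections of ideals commute with the flat base change $\mathcal A'\to\mathcal A[1/Y']$, so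
$$J_n(d)[1/Y']=J_6(d')\otimes_{\mathcal A'}\mathcal A[1/Y']=\bigl(J_6(d')\otimes_{S'}S[1/Y']\bigr)\otimes_{\mathbb C}\mathbb C[x_7,\dots,x_n].$$

**Step 2: descend flatness.** Suppose $\mathrm{HHH}^0(\beta(d))$ is even. By Theorem A, $J_n(d)$ is free over $S$, so the module in Step 1 is flat over $S[1/Y']$, and so is its direct summand $J_6(d')\otimes_{S'}S[1/Y']$. The ring $S[1/Y']$ is faithfully flat over $S'$: it is flat, and for given values of $y_1,\dots,y_6$ one can choose $y_7,\dots,y_n$ distinct from them and from each other, so no maximal ideal of $S'$ generates the unit ideal. Now let $P\to P'$ be an injection of $S'$-modules. After $\otimes_{S'}S[1/Y']$ the map $J_6(d')\otimes P\to J_6(d')\otimes P'$ is injective, hence by faithful flatness it is injective before. So $J_6(d')$ is flat over $S'$. This contradicts Theorem B, since $d'$ satisfies (1).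

**Step 3: both parities.** Hence $\mathrm{HHH}^0(\beta(d))$ has a nonzero odd part. Its even part is nonzero because $T$-degree $0$ occurs, by the localization argument for pure braids.

**Step 4: the example.** For $(d_{n-5},\dots,d_{n-1})=(N,2N,3N,4N,5N)$ we have $e_2=\dots=e_6=N$. Take $M=N$. The left side of (1) is
$$(N+1)^3\binom{N+2}{2}^2=\tfrac14(N+1)^5(N+2)^2\ge\tfrac14(N+1)^7 ,$$
and, since $1+1+1+3+4+7=17$, the right side is
$$\binom{17N+6}{6}\le\frac{(17N+6)^6}{720}<\frac{17^6(N+1)^6}{720}.$$
So (1) holds as soon as $N+1\ge 17^6/180=24137569/180\approx134097.6$, that is, for $N\ge134097$. $\square$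

The bound on $N$ is not optimized. Parity holds for $n\le4$ by the quoted results; for $n=5$ the argument gives no obstruction, and these notes do not decide that case.
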